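# A model in which only countable sets select from countable Borel $\gamma$-covers

## 1. Covers built from partial quotients

Write $I=(0,1)\setminus\mathbb Q$. Every $x\in I$ has a unique continued fraction expansion
$$x=\cfrac{1}{c_0(x)+\cfrac{1}{c_1(x)+\cdots}},\qquad c_n(x)\in\{1,2,3,\dots\},$$
and every sequence of positive integers occurs. For $n\ge 0$ and $m\ge 1$ let $U^n_m=\{x\in I:c_n(x)\le m\}$. For instance, $U^0_1$ is the set of irrationals in $(1/2,1)$, and $U^0_2$ is the set of irrationals in $(1/3,1)$. Fix $n$. As $m$ grows, the sets $U^n_m$ strictly increase and exhaust $I$, and a given $x$ belongs to all of them with $m\ge c_n(x)$, that is, to all but finitely many.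

Now play a game against these families: from the $n$-th family choose one set $U^n_{m_n}$, and try to cover $I$ by the chosen sets. You always lose. The point with $c_n(x)=m_n+1$ for all $n$ is in none of them. If you choose $m_n=1$ throughout, you miss $\sqrt2-1=1/(2+(\sqrt2-1))$, all of whose partial quotients are $2$.

Suppose you only have to cover a subset $X\subseteq I$. If $X=\{x_0,x_1,\dots\}$ is countable, you win: take $m_n=c_n(x_n)$, and $x_n$ is covered at step $n$. Next let $X=\{x\in I: c_n(x)\in\{1,2\}\text{ for all }n\}$, which is uncountable. Against the families above, choosing $m_n=2$ wins. But other families beat you on this $X$. Let $Y\subseteq X$ be the set of $x$ whose expansion contains infinitely many $2$'s; then $X\setminus Y$ is countable. For $y\in Y$ let $f(y)(0)$ be the number of $1$'s before the first $2$, and let $f(y)(n)$ be the number of $1$'s between the $n$-th and the $(n+1)$-st $2$. Every sequence of natural numbers is $f(y)$ for some $y\in Y$. Put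
$$V^n_m=(X\setminus Y)\cup\{y\in Y:f(y)(n)\le m\}\qquad(m\ge0).$$
Again these Borel sets strictly increase with $m$ and exhaust $X$, and again, whatever $m_n$ you choose, the point $y$ with $f(y)(n)=m_n+1$ for all $n$ is missed.

So a set loses when some part of it can be mapped onto sufficiently fast-growing functions. Countable sets never lose. Is there an *uncountable* set of reals that never loses, whatever families of this kind are played against it?

## 2. The principle $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ and three theorems

We write $\omega=\mathbb N=\{0,1,\dots\}$.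

**Definition (covers).** Let $X\subseteq\mathbb R$. A *cover* of $X$ is a family $\mathcal U$ of sets with $X\subseteq\bigcup\mathcal U$ and $X\notin\mathcal U$. It is a *$\gamma$-cover* if $\mathcal U$ is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal U$. Let $\mathcal B$ be the family of all countable covers of $X$ by Borel subsets of $\mathbb R$, and $\mathcal B_\Gamma$ the family of all countable Borel $\gamma$-covers of $X$.

For each $n$ the family $\{V^n_m:m\in\omega\}$ of Section 1 is in $\mathcal B_\Gamma$. By contrast, $\{(k,k+2):k\in\mathbb Z\}$ is a countable Borel cover of $\mathbb R$ but not a $\gamma$-cover, since each point lies in at most two members.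

**Definition (selection).** For families $\mathfrak A,\mathfrak B$ of covers of $X$, the set $X$ satisfies $\mathsf S_1(\mathfrak A,\mathfrak B)$ if for each sequence $(\mathcal U_n)_{n\in\mathbb N}$ of elements of $\mathfrak A$ there are $U_n\in\mathcal U_n$ with $\{U_n:n\in\mathbb N\}\in\mathfrak B$.

Every countable $X=\{x_n:n\in\omega\}$ satisfies $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$: pick $U_n\in\mathcal U_n$ with $x_n\in U_n$. (For $X=\emptyset$ any choice works.) Tsaban's "SPM Bulletin 6 (November 2003)", arXiv:math/0312140, asks whether ZFC proves that there is an uncountable set of reals satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$. Two neighboring facts set the scene. Under Borel's Conjecture, which is consistent, every set of reals satisfying $\mathsf S_1(\mathcal O,\mathcal O)$, where $\mathcal O$ denotes open covers, is countable. And every set satisfying the stronger principle $\mathsf S_1(\mathcal B_\Gamma,\mathcal B_\Gamma)$ is a $\sigma$-set (each $G_\delta$ subset of $X$ is $F_\sigma$ in $X$), while it is consistent, by Miller, that every $\sigma$-set of reals is countable.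

**Definition (domination).** For $f,g\in\omega^\omega$, $g\le^*f$ means that $g(n)\le f(n)$ for all but finitely many $n$. A set $D\subseteq\omega^\omega$ is *dominating* if for every $g\in\omega^\omega$ there is $f\in D$ with $g\le^*f$. The cardinal $\mathfrak d$ is the least size of a dominating set.

A countable set $\{f_j:j\in\omega\}$ is never dominating, because $g(n)=1+\max_{j\le n}f_j(n)$ eventually exceeds each $f_j$. Hence $\mathfrak d\ge\aleph_1$. Negating the definition, $D$ is not dominating exactly when some $g$ satisfies $g(n)>f(n)$ for infinitely many $n$, for every $f\in D$.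

**Definition (closed-type map).** For a space $Y$, a map $f:Y\to\omega^\omega$ is *closed-type* if $\{y\in Y:f(y)(n)\le m\}$ is closed in $Y$ for all $n,m$.

Continuous maps are closed-type. On $Y=\mathbb R$, the map with $f(0)(n)=0$ and $f(y)(n)=1$ for $y\ne0$ is closed-type and not continuous. Interchanging the values $0$ and $1$ gives a map that is not closed-type.

**Theorem 1.** If ZFC is consistent, so is ZFC $+\ \mathfrak d=\aleph_1+\mathfrak c=\aleph_2\ +$

> (†) for every uncountable $X\subseteq\mathbb R$ there are an uncountable $Y\subseteq X$ and a closed-type $f:Y\to\omega^\omega$ with $f[Y]$ dominating.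

**Theorem 2 (ZFC).** (†) implies that every set satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ is countable. Moreover, under (†), for every uncountable $X\subseteq\mathbb R$ the selection principle already fails for sequences of countable $\gamma$-covers of $X$ by $G_\delta$ subsets of $\mathbb R$.

**Theorem 3 (ZFC; necessary conditions).** If every set satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ is countable, then $\mathfrak d=\aleph_1<\mathrm{non}(\mathcal M)$; in particular $\mathfrak c\ge\aleph_2$.

Here $\mathrm{non}(\mathcal M)$ is the least size of a nonmeager set of reals. Theorems 1 and 2 answer the question: ZFC does not prove that an uncountable set satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ exists. In the model of Theorem 1, the sets satisfying the principle are exactly the countable sets. By Theorem 3, the values $\mathfrak d=\aleph_1$ and $\mathfrak c=\aleph_2$ in that model are the least possible.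

## 3. Dominating closed-type images defeat selection

The proof of Theorem 2 repeats the computation of Section 1, with "onto" weakened to "dominating". Let $X$ be uncountable, and let $Y\subseteq X$ and $f$ be as in (†).

**Step 1: turn $f$ into $G_\delta$ sets.** Let $C^n_m$ be the closure in $\mathbb R$ of $\{y\in Y:f(y)(n)\le m\}$. As that set is closed in $Y$, we have $C^n_m\cap Y=\{y\in Y:f(y)(n)\le m\}$. Put
$$U^n_m=C^n_m\cup\Bigl(\mathbb R\setminus\bigcup_jC^n_j\Bigr).$$
Closed sets are $G_\delta$, the second part is $G_\delta$, and a union of two $G_\delta$ sets is $G_\delta$; so $U^n_m$ is $G_\delta$. For fixed $n$ these sets increase with $m$ and have union $\mathbb R$. Since $Y\subseteq\bigcup_jC^n_j$, also $U^n_m\cap Y=\{y\in Y:f(y)(n)\le m\}$.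

**Step 2: check that they form $\gamma$-covers for all large $n$.** Suppose that for infinitely many $n$ the set $\{f(y)(n):y\in Y\}$ were bounded, say by $b(n)$. A function with value $b(n)+1$ at those $n$ would not be $\le^*f(y)$ for any $y\in Y$, contradicting that $f[Y]$ is dominating. So there is $n_0$ such that these sets are unbounded for all $n\ge n_0$. Let $n\ge n_0$. Then no $U^n_m$ contains $Y$. The increasing sequence $(U^n_m)_m$ has union $\mathbb R$ and no term equal to $\mathbb R$, so $\mathcal U_n=\{U^n_m:m\in\omega\}$ is infinite. No member contains $X$, so $X\notin\mathcal U_n$. Each point lies in all but finitely many members, since the sets increase to $\mathbb R$. Thus $\mathcal U_n$ is a countable $\gamma$-cover of $X$ by $G_\delta$ sets.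

**Step 3: derive a contradiction from selection.** One selection shows only that each $f(y)$ is small *once*, so we select from every tail. Suppose the principle holds for sequences of countable $G_\delta$ $\gamma$-covers. For each $j\ge n_0$ apply it to $(\mathcal U_n)_{n\ge j}$, obtaining $m^j_n$ $(n\ge j)$ with $X\subseteq\bigcup_{n\ge j}U^n_{m^j_n}$. Let $g(n)=1+\max_{n_0\le j\le n}m^j_n$ for $n\ge n_0$, and $g(n)=0$ for $n<n_0$. Given $y\in Y$ and $j\ge n_0$, there is $n\ge j$ with $y\in U^n_{m^j_n}$, so $f(y)(n)\le m^j_n<g(n)$. As $j$ was arbitrary, $g\not\le^*f(y)$, and this holds for all $y\in Y$. This contradicts that $f[Y]$ is dominating, and proves Theorem 2. $\square$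

## 4. What a model must satisfy: $\mathfrak d=\aleph_1<\mathrm{non}(\mathcal M)$

Before building a model, we prove Theorem 3, which tells us which models cannot work. Write $\mathcal M$ for the ideal of meager sets of reals and $\mathrm{cof}(\mathcal M)$ for the least size of a family of meager sets such that every meager set is contained in a member of it.

**Claim 1.** If $f[X]$ is not dominating for every Borel $f:\mathbb R\to\omega^\omega$, then $X$ satisfies $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.

*Proof.* Let $\mathcal U_n=\{U^n_m:m\in\omega\}$ be countable Borel $\gamma$-covers of $X$, enumerated without repetition. Then $X$ is contained in the Borel set $\bigcap_n\bigcup_k\bigcap_{m\ge k}U^n_m$. On this set let $f(x)(n)=\min\{k:\forall m\ge k\ \ x\in U^n_m\}$, and elsewhere let $f(x)$ be the zero function. This $f$ is Borel. By hypothesis there is $g$ with $g\not\le^*f(x)$ for all $x\in X$. For each $x\in X$ there is then $n$ with $f(x)(n)<g(n)$, so $x\in U^n_{g(n)}$. Hence $X\subseteq\bigcup_nU^n_{g(n)}$. No $U^n_{g(n)}$ equals $X$, because $X\notin\mathcal U_n$. $\square$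

**Step 1: exclude $\mathfrak d>\aleph_1$.** If $\mathfrak d>\aleph_1$, take any $X$ with $|X|=\aleph_1$. No image $f[X]$ is large enough to be dominating, so by Claim 1 the uncountable set $X$ satisfies $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$.

**Step 2: if $\mathfrak d=\mathrm{non}(\mathcal M)=\aleph_1$, build a set that meets every meager set in a countable set.** We use $\mathrm{cof}(\mathcal M)=\max\{\mathfrak d,\mathrm{non}(\mathcal M)\}$ (Fremlin; see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Ch. 2). So there is a cofinal family $\{M_\alpha:\alpha<\omega_1\}$ of meager sets. For each $\alpha<\omega_1$ the set $\bigcup_{\beta\le\alpha}M_\beta\cup\{x_\beta:\beta<\alpha\}$ is meager, so by the Baire category theorem we can choose $x_\alpha$ outside it. Let $L=\{x_\alpha:\alpha<\omega_1\}$. It is uncountable, and $L\cap M_\beta\subseteq\{x_\alpha:\alpha<\beta\}$ is countable for each $\beta$. Hence $L\cap M$ is countable for every meager $M$.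

**Step 3: show that no Borel image of $L$ is dominating.** Let $f:\mathbb R\to\omega^\omega$ be Borel. There is a dense $G_\delta$ set $D$ on which $f$ is continuous. (For each set $O$ in a countable base of $\omega^\omega$, the Borel set $f^{-1}(O)$ differs from an open set by a meager set. Off the union of these countably many meager sets $f$ is continuous, and the complement of a meager set contains a dense $G_\delta$.) Let $(B_j)_{j\in\omega}$ be a countable base of nonempty open subsets of $\mathbb R$, choose $x_j\in B_j\cap D$, and put $g(n)=1+\max_{j\le n}f(x_j)(n)$. For each $k$ the set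
$$\{x\in D:\exists n\ge k\ \ f(x)(n)<g(n)\}$$
is open in $D$, and it contains every $x_j$ (use $n=\max\{j,k\}$), so it is dense. Intersecting over $k$, for all $x$ in a comeager set there are infinitely many $n$ with $f(x)(n)<g(n)$. By Step 2 this holds for all but countably many $x\in L$. Replace $g$ by a larger function that eventually exceeds each of the countably many remaining $f(x)$. Then $g\not\le^*f(x)$ for all $x\in L$.

By Claim 1, $L$ is an uncountable set satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$. So if all sets satisfying the principle are countable, then $\mathfrak d=\aleph_1$ by Step 1 and $\mathrm{non}(\mathcal M)>\aleph_1$ by Steps 2 and 3, whence $\mathfrak c\ge\mathrm{non}(\mathcal M)\ge\aleph_2$. This proves Theorem 3. $\square$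

Two lessons guide the construction. We must keep $\mathfrak d=\aleph_1$, and the natural way is to keep the $\aleph_1$ many ground model functions dominating while we add reals. Also, under CH, Steps 2 and 3 show that Borel maps of the given universe need not produce a dominating image. So the maps in (†) have to be added.

## 5. Coding a map by one sequence, and why finite conditions fail

By Section 4 we look for a forcing that, given an uncountable $X\subseteq2^\omega$, adds a closed-type $f:X\to\omega^\omega$ with dominating image and keeps the old functions dominating. Here is a convenient way to code $f$. Let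
$$\Omega_k=\{*\}\cup(\{0,\dots,k\}\times2^k),\qquad \mathrm{Seq}=\bigcup_k\prod_{j<k}\Omega_j .$$
Each $\Omega_k$ is finite. From an infinite sequence $r$ with $r(k)\in\Omega_k$ we read off
$$f(x)(n)=\max\bigl(\{0\}\cup\{k:r(k)=(n,x\restriction k)\}\bigr), \qquad (1)$$
provided these maxima exist. Such an $f$ is automatically closed-type: $f(x)(n)\le m$ holds iff $r(k)\ne(n,x\restriction k)$ for all $k>m$, and each of these conditions on $x$ is clopen.

**Definition (hitting and avoiding).** For $\mu\subseteq\nu$ in $\mathrm{Seq}$ and $(n,x)\in\omega\times2^\omega$, *$\nu$ hits $(n,x)$ above $\mu$* if $\nu(k)=(n,x\restriction k)$ for some $|\mu|\le k<|\nu|$. For $E\subseteq\omega\times 2^\omega$, *$\nu$ avoids $E$ above $\mu$* if it hits no element of $E$ above $\mu$. The same terms are used for infinite $\nu$.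

For example, let $\nu=\bigl(*,\,(0,\langle1\rangle),\,(1,\langle1,0\rangle)\bigr)$, of length $3$. Above $\emptyset$ it hits $(0,x)$ for exactly the $x$ starting with $1$, and $(1,x)$ for exactly the $x$ starting with $1,0$. Above $\mu=\nu\restriction2$ it hits only the latter pairs. Two facts are immediate from the definition.

* (O1) For $\lambda\subseteq\mu\subseteq\nu$: $\nu$ avoids $E$ above $\lambda$ iff $\mu$ avoids $E$ above $\lambda$ and $\nu$ avoids $E$ above $\mu$.
* (O2) For fixed finite $\mu\subseteq\nu$ and fixed $l$, the set of $l$-tuples from $\omega\times2^\omega$ avoided by $\nu$ above $\mu$ is clopen. Indeed, whether $\nu$ hits $(n,x)$ above $\mu$ depends only on $n$ and $x\restriction|\nu|$.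

The first forcing to try has conditions $(s,E)$ with $s\in\mathrm{Seq}$ and $E\subseteq\omega\times X$ finite. Here $(s',E')\le(s,E)$ iff $s'\supseteq s$, $E'\supseteq E$, and $s'$ avoids $E$ above $s$; as usual, smaller conditions are stronger. Generically we get an infinite sequence $r$ (append $*$'s). The maxima in (1) exist, because adding $(n,x)$ to $E$ stops all further hits of $(n,x)$. But the forcing fails on both counts. Fix $x\in X$.

First, $f[X]$ is not dominating. Given $(s,E)$ and $N$, take $n\ge\max\{N,|s|\}$. An entry $(n,\cdot)$ can occur only at places $k\ge n$, so $s$ has no such entry, and $(s,E\cup\{(n,x)\})$ forces $f(x)(n)=0$. By density $f(x)(n)=0$ for infinitely many $n$. This holds for every $x\in X$, so no $f(x)$ dominates the constant function $1$.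

Second, the old functions stop being dominating. Given $(s,E)$, $N$ and $g$ in the ground model, take $n\ge N$ with $(n,x)\notin E$, and $k\ge\max\{n,|s|,g(n)+1\}$ such that $x\restriction k\ne e\restriction k$ for all $(n,e)\in E$. Extend $s$ by $*$'s to length $k$ and append $(n,x\restriction k)$. The result avoids $E$ above $s$, and it forces $f(x)(n)\ge k>g(n)$. So $f(x)\not\le^*g$ for every ground model $g$.

The reason is visible: a finite working part settles finitely many values $f(x)(n)$ and leaves all others free in both directions. To force $f(x_0)(i)\ge g(i)$ for *all* $i\ge1$ at once, a condition must carry an infinite plan. To bound new functions, that plan must offer only finitely many options at each stage. We therefore let a condition carry an infinite set $\Phi\subseteq\mathrm{Seq}$ of permitted initial segments of the generic sequence, together with a function that says how many avoidance promises may be added at each of them.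

## 6. The poset $\mathbb P(X)$

From now on fix an uncountable $X\subseteq2^\omega$ and assume

> (M) for every countable $C\subseteq X$ and every continuous $F:X\setminus C\to\omega^\omega$, the set $F[X\setminus C]$ is not dominating.

If (M) fails, then $X$ has an uncountable subset $Y=X\setminus C$ with a continuous map onto a dominating set, which is what (†) asks for. So only sets with (M) need a forcing, and (M) will be used once, at the crucial point of the fusion in Section 7.

Let $\mathcal E_m$ be the family of all $E\subseteq\{0,\dots,m\}\times2^\omega$ with $|E|\le m$. Then $\mathcal E_m\subseteq\mathcal E_{m+1}$ and $\mathcal E_0=\{\emptyset\}$.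

**Definition (capturing, the poset).** Let $\Phi\subseteq\mathrm{Seq}$ and $\rho:\Phi\to\omega$. The pair $(\Phi,\rho)$ *captures* $x$ if for all $\nu\in\Phi$, $n\le\rho(\nu)$ and $E\in\mathcal E_{\rho(\nu)}$ with $(n,x)\notin E$ there is $\nu'\in\Phi$, $\nu'\supsetneq\nu$, which hits $(n,x)$ above $\nu$ and avoids $E$ above $\nu$. The poset $\mathbb P=\mathbb P(X)$ consists of the triples $p=(s_p,\Phi_p,\rho_p)$ such that $s_p\in\Phi_p\subseteq\mathrm{Seq}$; all members of $\Phi_p$ extend $s_p$; $\rho_p:\Phi_p\to\omega$ is nondecreasing with respect to $\subseteq$; $\{\nu\in\Phi_p:\rho_p(\nu)<m\}$ is finite for each $m$; and $p$ (that is, $(\Phi_p,\rho_p)$) captures all but countably many $x\in X$. The order is: $q\le p$ iff $\Phi_q\subseteq\Phi_p$.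

We call $s_p$ the *stem* and $\rho_p$ the *norm* of $p$. The set $E$ in the definition ranges over *all* small subsets of $\{0,\dots,\rho(\nu)\}\times 2^\omega$, not only those built from $X$; this makes compactness available later.

Capturing forces $\Phi$ to branch: *a chain $\Phi$ with all $\{\rho<m\}$ finite and $\rho$ nondecreasing captures at most one $x$, if it is nonempty.* Suppose it captured $x\ne x'$. Capturing $x$ gives every node a proper extension in $\Phi$, so $\Phi$ is infinite and has a node $\nu$ with $\rho(\nu)\ge1$. There are $\nu',\nu''\supsetneq\nu$ in $\Phi$ such that above $\nu$, $\nu'$ hits $(0,x)$ and avoids $\{(0,x')\}$, while $\nu''$ hits $(0,x')$ and avoids $\{(0,x)\}$. The longer of the two extends the other, so it hits both pairs, a contradiction.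

For $\nu\in\Phi_p$ and $E\in\mathcal E_{\rho_p(\nu)}$ put
$$p[\nu,E]=\bigl(\nu,\ \{\mu\in\Phi_p:\mu\supseteq\nu,\ \mu\text{ avoids }E\text{ above }\nu\},\ \rho_p-|E|\bigr),$$
the norm being restricted to the new set. One moves the stem to $\nu$, promises to avoid $E$ from then on, and pays $|E|$ units of norm.

**Lemma 1.**
(a) $(\emptyset,\mathrm{Seq},|\cdot|)\in\mathbb P$.
(b) If $p\in\mathbb P$, $\nu\in\Phi_p$ and $m\in\omega$, there is $\nu'\supseteq\nu$ in $\Phi_p$ with $|\nu'|,\rho_p(\nu')\ge m$.
(c) $p[\nu,E]\in\mathbb P$ and $p[\nu,E]\le p$.

*Proof.* (a) There are finitely many sequences of length $<m$ in $\mathrm{Seq}$. Every $x$ is captured: given $\nu$, $n\le|\nu|$ and a finite $E$ with $(n,x)\notin E$, extend $\nu$ by $*$'s to a length $j\ge|\nu|$ with $x\restriction j\ne e\restriction j$ for all $(n,e)\in E$, then append $(n,x\restriction j)$, which is in $\Omega_j$ as $n\le j$. The only entry above $\nu$ other than $*$ hits $(n,x)$ and no element of $E$.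

(b) As $X$ is uncountable, $p$ captures some $x$. Using $n=0$ and $E=\emptyset$, we see that every node of $\Phi_p$ has a proper extension in $\Phi_p$. So there is an infinite strictly increasing chain in $\Phi_p$ starting at $\nu$. Lengths tend to infinity along it, and so does $\rho_p$, because $\rho_p$ is nondecreasing and each $\{\rho_p<m\}$ is finite.

(c) The new norm is $\ge0$, since $|E|\le\rho_p(\nu)\le\rho_p(\mu)$ for $\mu\supseteq\nu$. It is nondecreasing, and it is $<m$ only where $\rho_p<m+|E|$. Also $\nu$ avoids $E$ above itself. It remains to capture. Let $x$ be captured by $p$ with $x\ne e$ for all $(k,e)\in E$; this excludes only finitely many further points. Let $\mu\in\Phi_{p[\nu,E]}$, $r'=\rho_p(\mu)-|E|$, $n\le r'$, and $E'\in\mathcal E_{r'}$ with $(n,x)\notin E'$. Then $|E\cup E'|\le|E|+r'=\rho_p(\mu)$, and all first coordinates are at most $\rho_p(\mu)$, so $E\cup E'\in\mathcal E_{\rho_p(\mu)}$. Moreover $(n,x)\notin E\cup E'$. As $p$ captures $x$, there is $\mu'\supsetneq\mu$ in $\Phi_p$ hitting $(n,x)$ and avoiding $E\cup E'$ above $\mu$. By (O1), $\mu'$ avoids $E$ above $\nu$, so $\mu'\in\Phi_{p[\nu,E]}$.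 Finally, $p[\nu,E]\le p$ is clear. $\square$

**The generic sequence.** If $q\le p,p'$, then $s_q\in\Phi_p\cap\Phi_{p'}$ extends both $s_p$ and $s_{p'}$. So for a generic filter $G$ the stems of its members are pairwise comparable. Given $p$ and $m$, Lemma 1 gives $\nu'\in\Phi_p$ with $|\nu'|\ge m$ and a condition $p[\nu',\emptyset]\le p$ with stem $\nu'$. By density, $r_G=\bigcup_{p\in G}s_p$ is an infinite sequence, and below any member of $G$ there are members of $G$ with arbitrarily long stems.

## 7. Fusion: compactness in the promises, (M) in the points

To bound new functions and to force infinitely many hits, we want to pass from a sequence of tasks to one condition that meets all of them with finitely many options per task. The sets $C_i$ below are the conditions that have completed task $i$.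

**Lemma 2 (Fusion).** Let $C_i\subseteq\mathbb P$ $(i\in\omega)$ be such that $\rho_q(s_q)\ge i$ for $q\in C_i$, and

> ($*$) for all $i$, $q\in C_i$, $b\in\Phi_q$, $K\in\omega$, $E\in\mathcal E_i$ there is $q'\in C_{i+1}$, $q'\le q$, with $s_{q'}\supseteq b$, $|s_{q'}|>K$, and $s_{q'}$ avoids $E$ above $b$.

Then for each $q\in C_0$ there are $q^*\le q$, finite sets $W_i\subseteq\mathrm{Seq}$, and $q_w\in C_i$ with $s_{q_w}=w$ $(w\in W_i)$ such that $q^*\Vdash\forall i\,\exists w\in W_i\ q_w\in\dot G$.

We will let $\Phi_{q^*}=\bigcup_iW_i$, where $W_{i+1}$ consists of finitely many extensions of the nodes in $W_i$. The difficulty is to keep $q^*$ capturing. At a node $w\in W_i$ we face all $E\in\mathcal E_i$; they form a compact space, so finitely many extensions are enough against all of them. We also face all points $x$ of a co-countable subset of $X$. For *one* $x$, finitely many nodes of $\Phi_{q_w}$ suffice, say nodes of length at most $h(x)$. But $X$ need not be compact, and nothing bounds $h(x)$ over all $x$: a fusion that asks for $K_i\ge h(x)$ for all $x$ at stage $i$ cannot in general be carried out. The way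 out is that capturing does not need success at every stage. If for each $x$ the bound $K_i$ is large enough at infinitely many $i$, then $x$ can be hit at a later stage. The function $h$ is continuous in $x$, and (M) says that continuous functions on co-countable subsets of $X$ do not dominate, which yields one sequence $(K_i)$ that is large infinitely often for every $x$. As $h$ depends on earlier choices of the $K$'s, we first build the stages for *all* finite sequences of $K$'s and choose afterward.

*Proof of Lemma 2.* We call a tuple from $\{0,\dots,i\}\times2^\omega$ of length $\le i$ a *listing* of the set of its entries. The members of $\mathcal E_i$ are exactly the sets with a listing, and for each length the tuples form a compact space.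

**Step 1: build finite antichains $W^\sigma$ for all $\sigma\in\omega^{<\omega}$.** By recursion on $|\sigma|$ we define a finite antichain $W^\sigma\subseteq\mathrm{Seq}$ (with respect to $\subseteq$) and conditions $q^\sigma_w\in C_{|\sigma|}$ with stem $w$ for $w\in W^\sigma$. Let $W^\emptyset=\{s_q\}$ and $q^\emptyset_{s_q}=q$. Given $\sigma$ with $|\sigma|=i$, $K\in\omega$ and $w\in W^\sigma$, let
$$S=\{s_{q'}:q'\in C_{i+1},\ q'\le q^\sigma_w,\ |s_{q'}|>\max(K,|w|)\}.$$
We claim that there is a finite set $A=A^{\sigma,K}_w$ of $\subseteq$-minimal elements of $S$ such that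

> (2) if $b\in\Phi_{q^\sigma_w}$, $|b|\le K$ or $b=w$, $E\in\mathcal E_i$, and $b$ avoids $E$ above $w$, then some $u\in A$ satisfies $u\supseteq b$ and avoids $E$ above $w$.

First consider one pair $(b,E)$ as in (2). By ($*$) there is $q'\in C_{i+1}$, $q'\le q^\sigma_w$, with $s_{q'}\supseteq b$, $|s_{q'}|>\max(K,|w|)$, and $s_{q'}$ avoiding $E$ above $b$, hence above $w$ by (O1). Let $u\subseteq s_{q'}$ be a minimal element of $S$. Both $u$ and $b$ are initial segments of $s_{q'}$, and $|u|>\max(K,|w|)\ge|b|$, so $u\supseteq b$. By (O1), $u$ avoids $E$ above $w$. Now fix only $b$. By (O2), for each length $l\le i$ the listings of length $l$ avoided by $b$ above $w$ form a clopen, hence compact, set of tuples, and each $u$ as above works for a clopen set of tuples. So finitely many $u$ serve all $E$ for this $b$. As the $\Omega_j$ are finite, there are finitely many $b$ with $|b|\le K$ or $b=w$. The claim follows.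

Let $W^{\sigma^\frown K}=\bigcup_{w\in W^\sigma}A^{\sigma,K}_w$, and for $u\in A^{\sigma,K}_w$ choose $q^{\sigma^\frown K}_u\in C_{i+1}$ below $q^\sigma_w$ with stem $u$, which exists since $u\in S$. Each such $u$ is in $\Phi_{q^\sigma_w}$ and longer than $w$, so it properly extends $w$. As $W^\sigma$ is an antichain, $w$ is determined by $u$ (so the choice is unambiguous); call it the *predecessor* of $u$. If $u,u'\in W^{\sigma^\frown K}$ are comparable, then their predecessors are comparable, hence equal to one $w$, and $u=u'$ because distinct minimal elements of $S$ are incomparable. So $W^{\sigma^\frown K}$ is a finite antichain.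

**Step 2: measure how large $K$ must be for a point $x$.** Let $X'$ be the set of $x\in X$ captured by all the countably many conditions $q^\sigma_w$; then $X\setminus X'$ is countable. For $x\in X'$ and $|\sigma|=i$ let $h_\sigma(x)$ be the least $K$ such that

> (3) for all $w\in W^\sigma$, $n\le i$, and $E\in\mathcal E_i$ with $e\restriction i\ne x\restriction i$ whenever $(n,e)\in E$, there is $b\in\Phi_{q^\sigma_w}$, $|b|\le K$, which hits $(n,x)$ above $w$ and avoids $E$ above $w$.

Such $K$ exists. Fix $w$ and $n$. Each $E$ in (3) satisfies $(n,x)\notin E$ (for $i=0$ we have $E=\emptyset$), and $\rho_{q^\sigma_w}(w)\ge i$ because $q^\sigma_w\in C_i$. So some $b\in\Phi_{q^\sigma_w}$ hits $(n,x)$ and avoids $E$ above $w$, as $q^\sigma_w$ captures $x$. For each length, the listings of such sets $E$ form a clopen, hence compact, set of tuples, and by (O2) each $b$ works for a relatively clopen set of them. So finitely many $b$ suffice for this $w$ and $n$, and there are finitely many pairs $(w,n)$. Moreover, (3) for a given $K$ depends only on $x\restriction\max(K,i)$, and (3) for $K$ implies (3) for $K+1$. So $h_\sigma:X'\to\omega$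 is continuous.

**Step 3: package the $h_\sigma$ into one continuous $F:X'\to\omega^\omega$.** For $x\in X'$ let
$$H_x(m)=m+\max\{h_\sigma(x):|\sigma|\le m+1,\ \sigma\text{ has values}\le m\},$$
a maximum over finitely many $\sigma$. It is nondecreasing in $m$. Let $a^x_0=0$ and $a^x_{j+1}=H_x(a^x_j)+1$. Then $a^x_j$ is strictly increasing in $j$, so $a^x_j\ge j$. Let $F(x)(m)=a^x_{j+2}$, where $j$ is least with $a^x_j>m$; so $j\le m+1$. By induction on $j$ each $a^x_j$ is locally constant in $x$, hence so is $F(x)(m)$ for each $m$. Thus $F$ is continuous.

**Step 4: use (M) to choose $K_0<K_1<\cdots$.** By (M) for $C=X\setminus X'$ there is $g$ such that for every $x\in X'$ there are infinitely many $m$ with $g(m)>F(x)(m)$. Increasing $g$, we may assume that $g$ is strictly increasing and $g(m)>m$. Let $K_0=0$ and $K_{i+1}=g(K_i)$.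

Let $x\in X'$ and $g(m)\ge F(x)(m)$, and let $K_i\le m<K_{i+1}$. With $j$ as in the definition of $F(x)(m)$, the three values $a^x_j,a^x_{j+1},a^x_{j+2}$ lie in $(m,g(m)]$. This interval is contained in $(K_i,K_{i+2}]$, because $g(m)\le g(K_{i+1})=K_{i+2}$. Two of the three values lie in the same one of $(K_i,K_{i+1}]$ and $(K_{i+1},K_{i+2}]$, and we may take them consecutive. So for some $t\in\{i,i+1\}$ and some $l$, both $a^x_l$ and $a^x_{l+1}$ lie in $(K_t,K_{t+1}]$. The sequence $(K_0,\dots,K_t)$ has values $\le K_t$ and length $t+1\le K_t+1$, so
$$h_{(K_0,\dots,K_t)}(x)\le H_x(K_t)\le H_x(a^x_l)<a^x_{l+1}\le K_{t+1}.$$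
Write $W_i=W^{(K_0,\dots,K_{i-1})}$, $q_w=q_w^{(K_0,\dots,K_{i-1})}$ for $w\in W_i$, and $h_i=h_{(K_0,\dots,K_{i-1})}$. Since $m$ can be taken arbitrarily large, we have shown:

> (4) for every $x\in X'$ there are infinitely many $i$ with $h_i(x)\le K_i$.

Note that $W_{i+1}$ is built from $W_i$ using $K=K_i$, so (2) is available at stage $i$ for all $b$ with $|b|\le K_i$.

**Step 5: define $q^*$ and check its form.** Let $\Phi^*=\bigcup_iW_i$. For $i<j$, each element of $W_j$ properly extends an element of $W_i$, through the chain of predecessors. Let $w\in W_i$, $\mu\in W_j$ and $\mu\supseteq w$. Then $j\ge i$: if $j<i$, an element of $W_j$ would be properly below $w$, hence properly below $\mu\in W_j$, contradicting that $W_j$ is an antichain. The element of $W_i$ below $\mu$ in the chain of predecessors ($\mu$ itself, if $j=i$) is comparable to $w$, hence equal to $w$. So $q_\mu\le q_w$, and $\mu=s_{q_\mu}\in\Phi_{q_w}$. In particular, the $W_i$ are pairwise disjoint (so the notation $q_w$ is unambiguous), and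

> (5) $\{\mu\in\Phi^*:\mu\supseteq w\}\subseteq\Phi_{q_w}$ for $w\in W_i$.

Let $\rho^*(w)=i$ for $w\in W_i$. By the above, $\rho^*$ is nondecreasing, and $\{\rho^*<m\}=\bigcup_{i<m}W_i$ is finite. All members of $\Phi^*$ extend $s_q$, as $W_0=\{s_q\}$. Put $q^*=(s_q,\Phi^*,\rho^*)$.

**Step 6: show that $q^*$ captures every $x\in X'$.** Let $w\in W_i$, $n\le i$, $E\in\mathcal E_i$ and $(n,x)\notin E$. By (4) choose $i'\ge i$ with $h_{i'}(x)\le K_{i'}$ and $e\restriction i'\ne x\restriction i'$ for all $(n,e)\in E$; the second requirement holds for all large $i'$. We wait until stage $i'$, avoiding $E$: applying (2) with $b=w_j$ for $j=i,\dots,i'-1$ (note $E\in\mathcal E_j$, and $w_j$ avoids $E$ above itself), we get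
$$w=w_i\subsetneq w_{i+1}\subsetneq\dots\subsetneq w_{i'},\qquad w_j\in W_j,$$
with $w_{j+1}$ avoiding $E$ above $w_j$. By (O1), $w_{i'}$ avoids $E$ above $w$. At stage $i'$, as $h_{i'}(x)\le K_{i'}$, there is by (3) some $b\in\Phi_{q_{w_{i'}}}$, $|b|\le K_{i'}$, which hits $(n,x)$ and avoids $E$ above $w_{i'}$. By (2) there is $u\in W_{i'+1}$, $u\supseteq b$, avoiding $E$ above $w_{i'}$. Then $u\in\Phi^*$ properly extends $w$, hits $(n,x)$ above $w$, and avoids $E$ above $w$ by (O1).

So $q^*\in\mathbb P$, and (5) with $i=0$ gives $\Phi^*\subseteq\Phi_q$, that is, $q^*\le q$.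

**Step 7: show that $q^*$ forces what we want.** Let $q'\le q^*$ and $i\in\omega$. The set $\Phi_{q'}\subseteq\Phi^*$ is infinite by Lemma 1(b), and the $W_j$ are finite, so $\Phi_{q'}$ contains some $\mu\in W_j$ with $j\ge i$. Let $w\in W_i$ with $w\subseteq\mu$. By (5), $\Phi_{q'[\mu,\emptyset]}\subseteq\{\mu'\in\Phi^*:\mu'\supseteq w\}\subseteq\Phi_{q_w}$, so $q'[\mu,\emptyset]\le q',q_w$. Hence $q^*\Vdash\exists w\in W_i\ q_w\in\dot G$. $\square$

## 8. $\mathbb P(X)$ is proper and $\omega^\omega$-bounding

Recall that $\mathbb P$ is *proper* if, for large regular $\theta$ and countable $N\prec H(\theta)$ containing the relevant parameters, every $p\in\mathbb P\cap N$ has an *$(N,\mathbb P)$-generic* extension $q^*\le p$, one that forces $\dot G\cap D\cap N\ne\emptyset$ for each dense $D\subseteq\mathbb P$ in $N$. It is *$\omega^\omega$-bounding* if every member of $\omega^\omega\cap V[G]$ is bounded everywhere by a member of $\omega^\omega\cap V$.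

**Lemma 3.** $\mathbb P(X)$ is proper and $\omega^\omega$-bounding.

*Proof.* Let $N\prec H(\theta)$ be countable with $X\in N$, let $p\in\mathbb P\cap N$, and let $(D_i)$ enumerate the dense open (that is, dense and downward closed) subsets of $\mathbb P$ in $N$. Task $i+1$ is to enter $D_i$ inside $N$. Let $C_0=\{p\}$ and $C_{i+1}=\{q\in D_i\cap N:\rho_q(s_q)\ge i+1\}$.

**Step 1: verify ($*$), although $E$ need not be in $N$.** Let $q\in C_i$ (so $q\in N$), $b\in\Phi_q$, $K\in\omega$ and $E\in\mathcal E_i$. As $i\le\rho_q(s_q)\le\rho_q(b)$, we have $q[b,E]\in\mathbb P$. Take $q_1\le q[b,E]$ in $D_i$. By Lemma 1(b) take $u\in\Phi_{q_1}$ with $|u|>K$ and $\rho_{q_1}(u)\ge i+1$, and let $q_2=q_1[u,\emptyset]$, which is in $D_i$ because $D_i$ is open. Since $u\in\Phi_{q[b,E]}$, $u$ extends $b$ and avoids $E$ above $b$. Now $u\in N$, as it is a finite object. The statement "there is $q'\in D_i$ with $q'\le q$, $s_{q'}=u$ and $\rho_{q'}(u)\ge i+1$" is true, witnessed by $q_2$, and its parameters are in $N$. So there is such $q'\in N$. It belongs to $C_{i+1}$ and is as required in ($*$). The set $E$ enters only through the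 node $u$.

**Step 2: genericity.** Lemma 2 gives $q^*\le p$ that forces some element of $C_{i+1}\subseteq D_i\cap N$ into $\dot G$, for every $i$. If $D\in N$ is dense, its downward closure $D'$ is some $D_i$. A condition $r\in\dot G\cap D'\cap N$ has, by elementarity, some $d\in D\cap N$ above it, and $d\in\dot G$. So $q^*$ is $(N,\mathbb P)$-generic.

**Step 3: bounding.** Let $\dot\tau$ be a name for an element of $\omega^\omega$, and choose $N$ above with $\dot\tau\in N$. For each $j$ the set of conditions deciding $\dot\tau(j)$ is dense open and in $N$, so it is some $D_i$. Then $q^*$ forces $\dot\tau(j)$ into the finite set of values decided by the conditions $q_w$, $w\in W_{i+1}$. Letting $h(j)$ be the maximum of these values, $q^*\Vdash\dot\tau(j)\le h(j)$ for all $j$, with $h\in V$. As $p$ was arbitrary, this proves that $\mathbb P$ is $\omega^\omega$-bounding. $\square$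

## 9. The generic closed-type map has dominating image

**Lemma 4.** In $V[G]$ let $f(x)(n)=\max(\{0\}\cup\{k:r_G(k)=(n,x\restriction k)\})$ for $x\in X$. Then $f:X\to\omega^\omega$ is well defined and closed-type, and $f[X]$ is dominating in $V[G]$.

*Proof.* **Step 1: the maxima exist.** Given $p$, $x\in X$ and $n$, take $\nu\in\Phi_p$ with $\rho_p(\nu)\ge\max(n,1)$, so that $\{(n,x)\}\in\mathcal E_{\rho_p(\nu)}$. If $q\le p[\nu,\{(n,x)\}]$, then $s_q\in\Phi_{p[\nu,\{(n,x)\}]}$ avoids $(n,x)$ above $\nu$. Since below any member of $G$ there are members of $G$ with arbitrarily long stems, $p[\nu,\{(n,x)\}]$ forces that $r_G$ does not hit $(n,x)$ above $\nu$. By density each maximum exists.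

**Step 2: closed-type.** This was checked after (1).

**Step 3: reduce domination to one ground model function.** By Lemma 3 every function in $V[G]$ is bounded by one in $V$. So it suffices, given $p\in\mathbb P$ and $g\in\omega^\omega\cap V$, to find $x_0\in X$ and $q^*\le p$ forcing $f(x_0)(i)\ge g(i)$ for all $i\ge1$. Let $x_0\in X$ be captured by $p$. Task $i$ is to hit $(i,x_0)$ at a place $k\ge g(i)$. Let $C_i$ be the set of conditions $p[w,\emptyset]$ with $w\in\Phi_p$, $\rho_p(w)\ge i$, and, if $i\ge1$,
$$w(k)=(i,x_0\restriction k)\ \text{ for some } k \text{ with } g(i)\le k<|w|.$$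
The norm of $p[w,\emptyset]$ at its stem $w$ is $\rho_p(w)\ge i$, and $p[s_p,\emptyset]\in C_0$.

**Step 4: verify ($*$).** The point is that a promise $E\in\mathcal E_i$ has first coordinates at most $i$, so it cannot forbid hitting $(i+1,x_0)$. Let $q=p[w,\emptyset]\in C_i$, $b\in\Phi_q$, $K\in\omega$ and $E\in\mathcal E_i$. Then $b\in\Phi_p$, $b\supseteq w$, and $i\le\rho_p(w)\le\rho_p(b)$, so $p[b,E]\in\mathbb P$. By Lemma 1(b) applied to $p[b,E]$, whose norm is at most $\rho_p$, there is $b'\supseteq b$ in $\Phi_p$, avoiding $E$ above $b$, with $|b'|\ge\max(K,g(i+1))$ and $\rho_p(b')\ge i+1$. Now $i+1\le\rho_p(b')$, $E\in\mathcal E_{\rho_p(b')}$ and $(i+1,x_0)\notin E$. As $p$ captures $x_0$, there is $w'\supsetneq b'$ in $\Phi_p$ which hits $(i+1,x_0)$ above $b'$, at some $k\ge|b'|\ge g(i+1)$, and avoids $E$ above $b'$. By (O1), $w'$ avoids $E$ above $b$. Also $|w'|>|b'|\ge K$ and $\rho_p(w')\ge\rho_p(b')\ge i+1$, so $q'=p[w',\emptyset]\in C_{i+1}$. Since $w'\supseteq b\supseteq w$, we have $\Phi_{q'}\subseteq\Phi_q$, that is, $q'\le q$. This proves ($*$).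

**Step 5: conclude.** Let $q^*\le p[s_p,\emptyset]\le p$ be as in Lemma 2. It forces that for each $i\ge1$ some $q_w\in C_i$ with stem $w$ is in $\dot G$. Then $w\subseteq r_G$, so $r_G(k)=(i,x_0\restriction k)$ for some $k\ge g(i)$, and $f(x_0)(i)\ge k\ge g(i)$. $\square$

## 10. A countable support iteration of length $\omega_2$

We now prove Theorem 1. If ZFC is consistent, so is ZFC together with CH and $2^{\aleph_1}=\aleph_2$; for instance, take $V=L$. Start with such a $V$. We use two published facts (Shelah, *Proper and Improper Forcing*, Ch. III and VI; Abraham, "Proper forcing", Handbook of Set Theory; Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Ch. 6).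

**Fact 1.** A countable support iteration of proper $\omega^\omega$-bounding forcings is proper and $\omega^\omega$-bounding.

**Fact 2.** Assume CH, and let $\mathbb P_\delta$ be a countable support iteration of length $\delta\le\omega_2$ whose iterands are forced to be proper of size $\le\aleph_1$. Then $\mathbb P_\delta$ has the $\aleph_2$-c.c., and if $\delta<\omega_2$, it forces CH.

**Step 1: arrange the bookkeeping by counting names.** We define a countable support iteration $\langle\mathbb P_\alpha,\dot{\mathbb Q}_\alpha:\alpha<\omega_2\rangle$ with $\dot{\mathbb Q}_\alpha$ forced to be proper, $\omega^\omega$-bounding and of size $\le\aleph_1$. Passing to an isomorphic copy, we may assume that the underlying set of $\dot{\mathbb Q}_\alpha$ is forced to be a subset of $\omega_1$. In conditions we use only canonical names for elements of the iterands, each given by an antichain and a map from it to $\omega_1$. Then $|\mathbb P_\alpha|\le\aleph_2$ for $\alpha<\omega_2$, by induction. If $|\mathbb P_\xi|\le\aleph_2$ for all $\xi<\alpha$, then by the $\aleph_2$-c.c. there are at most $\aleph_2^{\aleph_1}=(2^{\aleph_1})^{\aleph_1}=\aleph_2$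 canonical $\mathbb P_\xi$-names for each $\xi<\alpha$. Since conditions have countable support, $|\mathbb P_\alpha|\le\aleph_2^{\aleph_0}=\aleph_2$. Likewise there are at most $\aleph_2^{\aleph_1}=\aleph_2$ nice $\mathbb P_\alpha$-names for subsets of $\omega_1$, so $\mathbb P_\alpha$ forces $2^{\aleph_1}=\aleph_2$. Hence in $V^{\mathbb P_\alpha}$ the family $[2^\omega]^{\aleph_1}$ of subsets of $2^\omega$ of size $\aleph_1$ has size $\le\aleph_2$. Fix $\mathbb P_\alpha$-names $\dot Y_{\alpha,\beta}$ $(\beta<\omega_2)$ enumerating it, and fix a surjection $\gamma\mapsto(\alpha_\gamma,\beta_\gamma)$ of $\omega_2$ onto $\omega_2\times\omega_2$ with $\alpha_\gamma\le\gamma$.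

**Step 2: choose the iterands.** At stage $\gamma$ let $X_\gamma$ be the value of $\dot Y_{\alpha_\gamma,\beta_\gamma}$. It is uncountable in $V[G_\gamma]$, since $\aleph_1$ is preserved. Let $\mathbb Q_\gamma=\mathbb P(X_\gamma)$ if $X_\gamma$ satisfies (M) in $V[G_\gamma]$, and let $\mathbb Q_\gamma$ be trivial otherwise. A condition of $\mathbb P(X_\gamma)$ consists of a finite sequence, a subset of the countable set $\mathrm{Seq}$, and a function from that subset to $\omega$. So by CH in $V[G_\gamma]$ (Fact 2), $|\mathbb Q_\gamma|\le\aleph_1$. By Lemma 3, applied in $V[G_\gamma]$, it is proper and $\omega^\omega$-bounding. So Facts 1 and 2 apply throughout.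

**Step 3: compute the cardinals in the final model.** Let $G$ be $\mathbb P_{\omega_2}$-generic. Cardinals are preserved, $\aleph_1$ by properness and the larger ones by the $\aleph_2$-c.c. By Fact 1, $V\cap\omega^\omega$, of size $\aleph_1$, is dominating in $V[G]$, so $\mathfrak d=\aleph_1$. Every $\omega_1$-sequence of reals of $V[G]$ is coded by a subset of $\omega_1$. That subset has a nice name using $\le\aleph_1$ conditions, each with countable support. The union of these supports is bounded in $\omega_2$, so the sequence lies in some $V[G_\alpha]$ with $\alpha<\omega_2$. In particular, every real of $V[G]$ lies in some $V[G_\alpha]$, and each $V[G_\alpha]$ satisfies CH; so $\mathfrak c\le\aleph_2$.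

**Step 4: verify (†) in $V[G]$.** Let $X\subseteq\mathbb R$ be uncountable. Then $X\setminus\mathbb Q$ is uncountable. The irrationals are homeomorphic to $\omega^\omega$, which embeds in $2^\omega$, so $X\setminus\mathbb Q$ is homeomorphic to a subset of $2^\omega$. The existence of $Y$ and $f$ transfers through a homeomorphism $\varphi$ (replace $Y$ by $\varphi^{-1}[Y]$ and $f$ by $f\circ\varphi$). So we may assume $X\subseteq2^\omega$. Let $X_0\subseteq X$ with $|X_0|=\aleph_1$. By Step 3, $X_0\in V[G_\alpha]$ for some $\alpha<\omega_2$. There is $\beta$ such that $X_0$ is the value of $\dot Y_{\alpha,\beta}$, and there is $\gamma$ with $(\alpha_\gamma,\beta_\gamma)=(\alpha,\beta)$. Thus $\gamma\ge\alpha$ and $X_0=X_\gamma$.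

* If $X_0$ satisfies (M) in $V[G_\gamma]$, then Lemma 4 gives in $V[G_{\gamma+1}]$ a closed-type $f:X_0\to\omega^\omega$ with $f[X_0]$ dominating there. Put $Y=X_0$.
* Otherwise there are in $V[G_\gamma]$ a countable $C\subseteq X_0$ and a continuous $f:X_0\setminus C\to\omega^\omega$ with image dominating there. Put $Y=X_0\setminus C$.

In both cases $Y$ is uncountable in $V[G]$, as $\aleph_1$ is preserved. The map $f$ is still closed-type in $V[G]$: each point of $Y$ outside $\{y\in Y:f(y)(n)\le m\}$ has a basic clopen neighborhood missing that set, and this remains true. Finally, $f[Y]$ was dominating in an intermediate model that contains $V\cap\omega^\omega$, so every function in $V\cap\omega^\omega$ is $\le^*$ some element of $f[Y]$. As $V\cap\omega^\omega$ is dominating in $V[G]$ and $\le^*$ is transitive, $f[Y]$ is dominating in $V[G]$. This is where it matters that the later stages of the iteration are $\omega^\omega$-bounding; the forcing of Section 5 would have broken this step. So (†) holds in $V[G]$.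

**Step 5: determine $\mathfrak c$.** By (†) and Theorem 2, every set satisfying $\mathsf S_1(\mathcal B_\Gamma,\mathcal B)$ in $V[G]$ is countable. By Theorem 3, $\mathfrak c\ge\aleph_2$ in $V[G]$. With Step 3, $\mathfrak c=\aleph_2$. This proves Theorem 1. $\square$
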